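\title{The supremum of the fractional separation dimension of trees}

\begin{abstract}
A linear ordering of the vertices of a graph separates two nonincident edges if both endpoints of one precede both endpoints of the other. The fractional separation dimension $\pi_f(G)$ is the least ratio $a/b$ such that some $a$ orderings separate every two nonincident edges at least $b$ times. We show that the supremum of $\pi_f$ over trees is $\sqrt2$, a value that no tree attains. Complete $n$-ary trees approach it as $n$ and the height grow, and they cannot be avoided: a tree that does not contain the complete $n$-ary tree of height $h$ satisfies $\pi_f\le\sqrt2-c$ for an explicit $c>0$ depending only on $n$ and $h$.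
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite. Two edges are \emph{nonincident} if they have no common endpoint. A linear ordering of $V(G)$ \emph{separates} a pair of nonincident edges if both endpoints of one edge precede both endpoints of the other. If the vertices are placed on a line in the given order, each edge spans an interval, and a pair is separated exactly when its two intervals are disjoint. For a positive integer $t$, the \emph{$t$-fold separation dimension} $\pi_t(G)$ is the least number of linear orderings of $V(G)$, repetition allowed, such that every pair of nonincident edges is separated by at least $t$ of them. The \emph{fractional separation dimension} is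
\[
\pi_f(G)=\liminf_{t\to\infty}\frac{\pi_t(G)}{t}.
\]
Only graphs with at least four vertices are considered, since smaller graphs have no nonincident pairs. Stars have none either; for them $\pi_f=0$.

The reciprocal of $\pi_f(G)$ is a probability: it is the largest $t^*$ such that some random ordering separates each nonincident pair with probability at least $t^*$ (Lemma~\ref{lem:lp}). So $\pi_f(G)\ge1$ as soon as $G$ has a nonincident pair, with equality for a path in its natural order. A uniformly random ordering separates a given pair with probability $\frac13$, because $8$ of the $24$ orders of the four endpoints separate it; hence $\pi_f(G)\le3$ for every graph. Trees are the sparsest connected graphs, and one may ask how far from the value $1$ of a path they can be.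

Three facts about trees are known. Every tree has $\pi_f<\sqrt2$. The tree with $4m+1$ vertices obtained by subdividing once every edge of $K_{1,2m}$ has $\pi_f=\frac{4m-2}{3m-1}$, which tends to $\frac43$. And $\pi_f(T)\le\frac43$ for every tree $T$ obtained from a subdivision of a star by adding any number of pendant edges at each leaf. The question we answer is posed by Loeb and West~\cite{LW}:
\begin{quote}
What is the supremum of $\pi_f(G)$ when $G$ is a tree?
\end{quote}

The known facts place the answer between $\frac43$ and $\sqrt2$, and both numbers come from one picture. Root the tree and keep the descendants of every vertex together as an interval. At the root, the children can be sent left and right by fair coins, and a pair of edges near the root is then not separated with probability $\frac14$; this is the value $\frac43=1/(1-\frac14)$. At any other vertex the edge to the parent occupies one side, so the children should avoid that side, but they obstruct each other if they all crowd on the other side. The best compromise loses with probability $1-\frac1{\sqrt2}$; this is the value $\sqrt2$. Since nothing forces an ordering to keep subtrees together, one may guess that $\sqrt2$ is an artifact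 of the construction and that cleverer orderings let every vertex behave like the root. They do so for some vertices, at the expense of their parents, but not for all levels of a large tree at once.

Throughout,
\[
\lambda=\frac1{\sqrt2},\qquad x_0=1-\lambda=0.2928\ldots,
\]
and $T_{n,h}$ is the complete $n$-ary rooted tree of height $h$: every vertex of depth less than $h$ has $n$ children, and the vertices of depth $h$ are leaves.

\begin{theorem}\label{thm:main}
Every tree $G$ has $\pi_f(G)<\sqrt2$, and $\sup\{\pi_f(G): G\text{ a tree}\}=\sqrt2$. Thus the supremum is $\sqrt2$ and is not attained.
\end{theorem}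

\begin{theorem}\label{thm:lower}
For $n\ge2$ and $k\ge1$,
\[
\pi_f(T_{n,k+2})\ \ge\ \frac1{\lambda+\eta}\ \ge\ \sqrt2-2\eta,
\qquad\text{where}\quad
\eta=\frac{x_0\lambda}{(1+\lambda)^k-1}+\frac{\lambda}{4(n-1)} .
\]
This holds even if only the nonincident pairs of edges joined by an edge must be separated.
\end{theorem}

\begin{theorem}\label{thm:stab}
Let $n\ge2$ and $h\ge1$. If a tree $T$ does not contain $T_{n,h}$ as a subgraph, then
\[
\pi_f(T)\le\sqrt2-c,\qquad\text{where}\quad c=\frac1{1600\,n\,2500^{\,h-1}} .
\]
\end{theorem}

\begin{corollary}\label{cor:class}
A class $\mathcal C$ of trees has $\sup_{T\in\mathcal C}\pi_f(T)=\sqrt2$ if and only if for all $n,h$ some member of $\mathcal C$ contains $T_{n,h}$ as a subgraph. In particular, the supremum is strictly below $\sqrt2$ for trees of bounded degree and for trees of bounded diameter. Moreover, for $n\ge2$ and $k\ge1$, with $\eta$ as in Theorem~\ref{thm:lower},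
\[
\max\Big(\frac1{1600\cdot2500\,(n+1)},\ \frac1{3200\cdot2500^{\,k+2}}\Big)\ \le\ \sqrt2-\pi_f(T_{n,k+2})\ \le\ 2\eta .
\]
\end{corollary}

Section~\ref{sec:prelim} turns $\pi_f$ into a game between random orderings and random pairs. Section~\ref{sec:upper} proves the upper bound in Theorem~\ref{thm:main}; we include the short proof of this known bound because the later sections are modeled on it. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} and completes Theorem~\ref{thm:main}. Sections~\ref{sec:stab} and~\ref{sec:class} prove Theorem~\ref{thm:stab} and Corollary~\ref{cor:class}.

\section{Random orderings, random pairs, and the pairs of a tree}\label{sec:prelim}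

A \emph{pair} always means a pair of nonincident edges, and a pair \emph{fails} in an ordering that does not separate it.

\begin{lemma}\label{lem:lp}
Let $G$ have at least one pair, and let $t^*$ be the maximum, over probability distributions on the linear orderings of $V(G)$, of the smallest probability with which a pair is separated. Let $0\le\varphi<1$.
\begin{enumerate}
\item[(a)] The number $t^*$ is positive and rational, and $\pi_f(G)=1/t^*$. It is also the minimum of $a/b$ over all lists of $a$ orderings that separate every pair at least $b\ge1$ times.
\item[(b)] If in some random ordering every pair fails with probability at most $\varphi$, then $\pi_f(G)\le1/(1-\varphi)$.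
\item[(c)] If some random pair fails with probability at least $\varphi$ in every fixed ordering, then $\pi_f(G)\ge1/(1-\varphi)$.
\item[(d)] If $H$ is a subgraph of $G$, then $\pi_f(H)\le\pi_f(G)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The number $t^*$ is the optimum of a linear program: maximize $t$ over weights $\mu_\sigma\ge0$ on the orderings $\sigma$, subject to $\sum_\sigma\mu_\sigma=1$ and, for each pair, $\sum\{\mu_\sigma:\sigma\text{ separates the pair}\}\ge t$. A linear program with rational coefficients and finite optimum has a rational optimal solution, so $t^*$ is rational and is attained by a rational $\mu$; the uniform distribution gives $t^*\ge\frac13$. If $a$ orderings separate every pair at least $b$ times, a uniform choice among them gives $t^*\ge b/a$. In particular $\pi_t(G)/t\ge1/t^*$ for all $t$. Conversely, let $a$ be a common denominator of $t^*$ and of all $\mu_\sigma$ in a rational optimum, and put $b=at^*$. Taking $a\mu_\sigma$ copies of each $\sigma$ gives $a$ orderings that separate every pair at least $b$ times, and repeating this list $s$ times gives $\pi_{sb}(G)/(sb)\le a/b=1/t^*$ for all $s$.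

(b) The hypothesis says $t^*\ge1-\varphi$.

(c) Take any distribution on orderings, and draw an ordering and the random pair independently. Failure has probability at least $\varphi$, so some fixed pair among those the random pair can take fails with probability at least $\varphi$. Hence $t^*\le1-\varphi$.

(d) Restrict the orderings to $V(H)$.
\end{proof}

Whether a pair fails is usually decided below by the following observation. An \emph{interval} of an ordering is a set of consecutive vertices.

\begin{lemma}\label{lem:interval}
Let both endpoints of $f$ lie in an interval $I$ that contains no endpoint of $e$. Then $\{e,f\}$ fails if and only if $I$ lies between the endpoints of $e$.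
\end{lemma}

\begin{proof}
Each endpoint of $e$ precedes all of $I$ or follows all of $I$. The pair is separated exactly when both endpoints do the same.
\end{proof}

Let $T$ be a tree rooted at $r$. We write $p(z)$ for the parent of a vertex $z\ne r$, and $T_z$ for the subtree formed by $z$ and its descendants. For a child $y$ of $u$, the \emph{flag} $(u,y)$ is the set of pairs $\{e,f\}$ with $u\in e\ne uy$ and $f\subseteq T_y$. Such a pair is a \emph{parent pair} if $e=p(u)u$, and a \emph{sibling pair} if $e=uc$ for a child $c\neq y$ of $u$. A \emph{middle pair} is a pair $\{e,f\}$ with $e\subseteq T_c$ and $f\subseteq T_{c'}$ for two distinct children $c,c'$ of one vertex.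

\begin{lemma}\label{lem:pairs}
Every pair of a rooted tree lies in a flag or is a middle pair.
\end{lemma}

\begin{proof}
Write $e=p(u)u$ and $f=p(w)w$, where $u\ne w$. Suppose first that one of $u,w$ is a descendant of the other, say $w$ of $u$. Since $u\notin f$, both $w$ and $p(w)$ are proper descendants of $u$, so $f\subseteq T_y$ for a child $y$ of $u$, and $\{e,f\}$ is a parent pair in the flag $(u,y)$. Otherwise let $z$ be the deepest common ancestor of $u$ and $w$; then $u\in T_c$ and $w\in T_{c'}$ for distinct children $c,c'$ of $z$. Either $e=zc$ or $e\subseteq T_c$, and either $f=zc'$ or $f\subseteq T_{c'}$. The edges do not both contain $z$. If exactly one does, the pair is a sibling pair in the flag $(z,c')$ or $(z,c)$; if neither does, it is a middle pair.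
\end{proof}

In any ordering of $V(T)$, the \emph{near side} of a vertex $z\ne r$ is the side of $z$ on which $p(z)$ lies, and the \emph{far side} is the other one. At the root we call the left side near and the right side far.

\section{Block orderings and the upper bound}\label{sec:upper}

A \emph{block ordering} is an ordering in which every $T_z$ is an interval, called the \emph{block} of $z$. It is built from the root down: at each vertex $z$, whose near side is already determined, we declare each child \emph{near} or \emph{far}, place its block on that side of $z$, and choose the order of the blocks on each side. For children $y\ne c$ of $u$, we say that $y$ is \emph{inside} $c$ if they are on the same side and the block of $y$ is the closer one to $u$.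

\begin{lemma}\label{lem:block}
In a block ordering, middle pairs do not fail, a parent pair in the flag $(u,y)$ fails if and only if $y$ is near, and a sibling pair with $e=uc$ in the flag $(u,y)$ fails if and only if $y$ is inside $c$.
\end{lemma}

\begin{proof}
The edges of a middle pair lie in disjoint intervals. For a pair in the flag $(u,y)$, apply Lemma~\ref{lem:interval} with $I=T_y$. The vertex $p(u)$ lies outside the block of $u$, so $T_y$ is between $u$ and $p(u)$ exactly when $y$ is near; and $T_y$ is between $u$ and $c$ exactly when $y$ is inside $c$.
\end{proof}

Suppose each child is near with probability $x$, independently, and the blocks on each side are in uniformly random order. Parent pairs then fail with probability $x$. Two siblings are on the same side with probability $x^2+(1-x)^2$, so sibling pairs fail with probability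
\[
b(x)=\tfrac12\big(x^2+(1-x)^2\big)=x^2-x+\tfrac12 .
\]
The root has no parent pairs, and there $x=\frac12$ gives $b(\frac12)=\frac14$. At other vertices we must make $\max(x,b(x))$ small. Since $\lambda^2=\frac12$,
\[
b(x_0)=-x_0(1-x_0)+\tfrac12=-(1-\lambda)\lambda+\tfrac12=1-\lambda=x_0 ,
\]
and since $b$ decreases on $[0,\frac12]$, we have $b(x)\ge x_0$ for $x\le x_0$. So $x=x_0$ is the best choice.

\begin{proof}[Proof of the first statement of Theorem~\ref{thm:main}]
Let $G$ be a tree that is not a star. Root it anywhere and take the random block ordering above with $x=x_0$ at every vertex. By Lemmas~\ref{lem:pairs} and~\ref{lem:block}, every pair fails with probability at most $x_0$, so $\pi_f(G)\le1/(1-x_0)=\sqrt2$ by Lemma~\ref{lem:lp}(b). By Lemma~\ref{lem:lp}(a) the number $\pi_f(G)$ is rational, so $\pi_f(G)<\sqrt2$.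
\end{proof}

\section{Complete trees approach $\sqrt2$}\label{sec:lower}

By Lemma~\ref{lem:lp}(c) we need a random pair of $T_{n,h}$ that fails with probability close to $x_0$ in \emph{every} ordering. So we fix an arbitrary ordering of $V(T_{n,h})$, with $n\ge2$, and count failures. No subtree need be an interval now, so ``near'' and ``far'' no longer describe a child's whole subtree. We apply them instead to the edges one step away from a vertex.

\subsection{Legs and sibling pairs}

Let $v$ have depth at most $h-2$. A \emph{leg} at $v$ is an ordered pair $(c,g)$ with $c$ a child of $v$ and $g$ a child of $c$; there are $n^2$ legs at $v$. A leg is \emph{crossing} if $v$ lies between $c$ and $g$, \emph{near} if $c$ and $g$ are both on the near side of $v$, and \emph{far} if both are on the far side. Let $X_v,N_v,F_v$ be the fractions of legs of these three types, so that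
\[
X_v+N_v+F_v=1 .
\]
Let $S_v$ be the probability that the sibling pair $\{vc,c'g'\}$ fails, where $(c,c')$ is a uniformly random ordered pair of distinct children of $v$ and $g'$ is a uniformly random child of $c'$. Put $\varepsilon=\frac1{4(n-1)}$.

\begin{lemma}\label{lem:sib}
$S_v\ge\frac12(N_v^2+F_v^2)+X_v-\varepsilon$.
\end{lemma}

\begin{proof}
The types of the legs do not decide whether a single sibling pair fails, but two legs define two sibling pairs, and the types bound the number of failures among them. Choose also a uniformly random child $g$ of $c$, independently of $g'$, and let $Z$ be the number of failures among $\{vc,c'g'\}$ and $\{vc',cg\}$. The two pairs have the same distribution, so $S_v=\frac12\mathbb EZ$.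

If $(c',g')$ is crossing, then $v$ lies between $c'$ and $g'$, so $\{vc,c'g'\}$ fails; with the roles exchanged, $\{vc',cg\}$ fails if $(c,g)$ is crossing. So $Z$ is at least the number of crossing legs among the two. If both legs are near or both are far, then $c$ and $c'$ are on the same side of $v$; the closer one, say $c$, lies between $v$ and $c'$, so $\{vc',cg\}$ fails and $Z\ge1$. In this case neither leg is crossing, and each leg alone is uniformly distributed, so
\[
\mathbb EZ\ge\Pr(\text{both near})+\Pr(\text{both far})+2X_v .
\]
The two legs are not independent, because $c\ne c'$. Let $r_c\in[0,1]$ be the fraction of far legs among the $n$ legs through $c$. Then $\sum_cr_c^2\le\sum_cr_c=nF_v$, and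
\[
\Pr(\text{both far})=\frac{(\sum_c r_c)^2-\sum_c r_c^2}{n(n-1)}\ge\frac{nF_v^2-F_v}{n-1}=F_v^2-\frac{F_v(1-F_v)}{n-1}\ge F_v^2-\varepsilon .
\]
The same computation with near legs gives $\Pr(\text{both near})\ge N_v^2-\varepsilon$.
\end{proof}

\begin{example}[height two]\label{ex:two}
At the root $v$ of $T_{n,2}$, the inequality $N_v^2+F_v^2\ge\frac12(N_v+F_v)^2$ gives
\[
S_v\ge\tfrac14(1-X_v)^2+X_v-\varepsilon=\tfrac14+\tfrac12X_v+\tfrac14X_v^2-\varepsilon\ge\tfrac14-\varepsilon
\]
in every ordering, so $\pi_f(T_{n,2})\ge1/(\frac34+\varepsilon)$. All pairs of $T_{n,2}$ are middle pairs or sibling pairs at the root, so the block ordering with $x=\frac12$ at the root gives $\pi_f(T_{n,2})\le\frac43$. Thus $\pi_f(T_{n,2})\to\frac43$ as $n\to\infty$. To go beyond $\frac43$ we must use parent pairs.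
\end{example}

\subsection{Parent pairs and escaping legs}

Now let $v$ have depth between $1$ and $h-2$, and let $u=p(v)$. Let $P_v$ be the fraction of legs $(c,g)$ at $v$ for which the parent pair $\{uv,cg\}$ fails. In a block ordering this happens for all near legs. In a general ordering a near leg can avoid failure by jumping over $u$: call a near leg \emph{escaping} if $u$ lies between $v$ and $c$ and also between $v$ and $g$, and let $E_v\le N_v$ be the fraction of escaping legs. Typical orders of the four vertices are
\[
\underbrace{u\;v\;c\;g}_{\text{far}}\qquad
\underbrace{u\;c\;v\;g}_{\text{crossing}}\qquad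
\underbrace{g\;u\;c\;v}_{\text{near, not escaping}}\qquad
\underbrace{g\;c\;u\;v}_{\text{escaping}} .
\]

\begin{lemma}\label{lem:par}
$P_v\ge N_v-E_v+X_v$.
\end{lemma}

\begin{proof}
For a crossing leg, $v$ lies between $c$ and $g$. For a near leg that is not escaping, $c$ or $g$ lies between $u$ and $v$. In both cases the pair fails.
\end{proof}

If no leg is crossing or escaping, the two lemmas say $P_v\ge N_v$ and $S_v\ge b(N_v)-\varepsilon$, which is the trade-off of Section~\ref{sec:upper}. We need one mixture $\alpha S_v+(1-\alpha)P_v$ that is large whatever $N_v$ is, so the convex function $\alpha b(N)+(1-\alpha)N$ should have its minimum at $N=x_0$, where its value is $x_0$. This requires $\alpha(2x_0-1)+1-\alpha=0$, that is, $\alpha=1/(2-2x_0)=\lambda$ and $1-\alpha=x_0$.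

\begin{lemma}\label{lem:vertex}
For every vertex $v$ of depth between $1$ and $h-2$,
\begin{equation}\label{eq:vertex}
\lambda S_v+x_0P_v\ \ge\ x_0+x_0(1+\lambda)X_v-x_0E_v-\lambda\varepsilon .
\end{equation}
\end{lemma}

\begin{proof}
Drop the subscript $v$. Substituting $F=(1-N)-X$,
\[
\tfrac12(N^2+F^2)+X=b(N)-(1-N)X+\tfrac12X^2+X=b(N)+NX+\tfrac12X^2 .
\]
Next, $\lambda b(N)+x_0N=x_0+\lambda(N-x_0)^2$: both sides are quadratics with leading term $\lambda N^2$, the linear coefficients are $x_0-\lambda=1-\sqrt2$ and $-2\lambda x_0=-\sqrt2+1$, and the constant terms are $\frac\lambda2$ and $x_0(1+\lambda x_0)=(1-\lambda)(\frac12+\lambda)=\frac\lambda2$. With Lemmas~\ref{lem:sib} and~\ref{lem:par} this gives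
\[
\lambda S+x_0P\ge x_0+\lambda\big[(N-x_0)^2+NX+\tfrac12X^2\big]+x_0X-x_0E-\lambda\varepsilon .
\]
Writing $NX=(N-x_0)X+x_0X$ and completing the square,
\[
(N-x_0)^2+NX+\tfrac12X^2=x_0X+\big(N-x_0+\tfrac X2\big)^2+\tfrac14X^2\ge x_0X .\qedhere
\]
\end{proof}

The term $-x_0E_v$ cannot be removed.

\begin{example}[escaping]\label{ex:escape}
Let $n$ be even, keep each $T_c$ ($c$ a child of $v$) an interval, and use the order: half of these blocks, $u$, $v$, the other half. Then $N_v=E_v=F_v=\frac12$ and $X_v=0$. By Lemma~\ref{lem:interval}, $P_v=0$ and $S_v=\frac12\cdot\frac{n/2-1}{n-1}<\frac14$, so $\lambda S_v+x_0P_v<\frac\lambda4<x_0$. The vertex $v$ behaves like a root. But half of the legs $(v,c)$ at $u$ are now crossing.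
\end{example}

\subsection{Paying for escape one level up}

The last sentence of Example~\ref{ex:escape} is a general fact. Let $X_i,E_i,S_i,P_i$ denote the averages of $X_v,E_v,S_v,P_v$ over all vertices $v$ of depth $i$.

\begin{lemma}\label{lem:link}
$E_i\le X_{i-1}$ for $1\le i\le h-2$.
\end{lemma}

\begin{proof}
If the leg $(c,g)$ at $v$ is escaping, then $u=p(v)$ lies between $v$ and $c$, so $(v,c)$ is a crossing leg at $u$. Hence $E_v$ is at most the fraction of children $c$ of $v$ for which $(v,c)$ is crossing at $u$. The average of this fraction over the $n$ children $v$ of $u$ is $X_u$. Now average over the vertices $u$ of depth $i-1$; every vertex of depth $i$ is counted once.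
\end{proof}

In \eqref{eq:vertex}, escaping at depth $i$ saves the ordering at most $x_0X_{i-1}$, while the crossing legs that make it possible cost $x_0(1+\lambda)X_{i-1}$ at depth $i-1$. The cost covers the saving even if depth $i$ is weighted $1+\lambda$ times as heavily as depth $i-1$. With such weights only the crossing legs at the root are free of charge, and they help only depth $1$, whose weight is exponentially small.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $h=k+2$, and put $w_i=w_1(1+\lambda)^{i-1}$ for $1\le i\le k+1$, where $w_1=\lambda/((1+\lambda)^k-1)$, so that $w_1+\dots+w_k=1$. Choose a random pair as follows: pick a depth $i\in\{1,\dots,k\}$ with probability $w_i$ and a uniformly random vertex $v$ of depth $i$; then with probability $\lambda$ take the random sibling pair defining $S_v$, and with probability $x_0=1-\lambda$ take the parent pair $\{p(v)v,cg\}$ for a uniformly random leg $(c,g)$ at $v$. This distribution does not depend on the ordering. In any ordering, by Lemmas~\ref{lem:vertex} and~\ref{lem:link} and $w_i(1+\lambda)=w_{i+1}$, the pair fails with probability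
\begin{align*}
\sum_{i=1}^kw_i(\lambda S_i+x_0P_i)
&\ge x_0-\lambda\varepsilon+x_0\sum_{i=1}^k\big(w_{i+1}X_i-w_iX_{i-1}\big)\\
&=x_0-\lambda\varepsilon+x_0\big(w_{k+1}X_k-w_1X_0\big)\ \ge\ x_0-\lambda\varepsilon-x_0w_1=x_0-\eta .
\end{align*}
The argument of Lemma~\ref{lem:lp}(c) gives $t^*\le1-(x_0-\eta)=\lambda+\eta$, so
\[
\pi_f(T_{n,k+2})\ge\frac1{\lambda+\eta}=\frac{\sqrt2}{1+\sqrt2\,\eta}\ge\sqrt2\,(1-\sqrt2\,\eta)=\sqrt2-2\eta .
\]
The pair that this argument finds is of the form $\{p(v)v,cg\}$ or $\{vc,c'g'\}$, whose edges are joined by $vc$ or $vc'$. So the bound holds if only pairs joined by an edge must be separated.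
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
As $n,k\to\infty$ we have $\eta\to0$, so the supremum is at least $\sqrt2$. By Section~\ref{sec:upper} it is at most $\sqrt2$ and no tree attains it.
\end{proof}

\begin{remark}
Theorem~\ref{thm:lower} gives $\pi_f(T_{13,6})>\frac43$. Indeed $(1+\lambda)^4=(\frac32+\sqrt2)^2=\frac{17}4+3\sqrt2>8.49$ and $x_0\lambda=\lambda-\frac12<0.2072$, so for $k=4$, $n=13$ we get $\lambda+\eta<0.7072+\frac{0.2072}{7.49}+\frac{0.7072}{48}<0.7072+0.0277+0.0148<\frac34$.
\end{remark}

\section{Trees without a large complete subtree}\label{sec:stab}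

\subsection{Two ways to gain}

The two error terms in $\eta$ point to two ways of beating $x_0$. The term $\lambda\varepsilon$ allows for siblings that avoid each other's side, which is effective when they are few. The term $x_0w_1$ allows for escaping, which is effective when the cost can be passed up to the root in few steps. We show each on a small case.

\begin{example}[few children]\label{ex:binary}
Let every vertex have at most two children. Put an only child on the far side. For two children, make the first near and the second far with probability $\frac14$, the reverse with probability $\frac14$, and both far, in random order, with probability $\frac12$. By Lemma~\ref{lem:block}, parent pairs fail with probability at most $\frac14$ and sibling pairs with probability $\frac12\cdot\frac12$. So $\pi_f\le\frac43$, whatever the height.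
\end{example}

To let several children $v_1,\dots,v_m$ of a vertex $z$ use the escape of Example~\ref{ex:escape} at once, we arrange $z$ and $T_{v_1},\dots,T_{v_m}$ as the interval
\begin{equation}\label{eq:core}
L(v_m)\cdots L(v_1)\ \ z\ \ v_1R(v_1)\ \ v_2R(v_2)\ \cdots\ v_mR(v_m).
\end{equation}
Here each child $d$ of $v_i$ is assigned to $L(v_i)$ or $R(v_i)$ independently with probability $\frac12$, each $T_d$ is an interval, and these blocks are in uniformly random order within $L(v_i)$ and within $R(v_i)$. We call \eqref{eq:core} a \emph{core} at $z$ (Figure~\ref{fig:core}).

\begin{figure}[ht]
\centering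
\begin{tikzpicture}
\node[draw,minimum width=1.5cm,minimum height=0.6cm] (L2) at (0,0) {$L(v_2)$};
\node[draw,minimum width=1.5cm,minimum height=0.6cm] (L1) at (1.8,0) {$L(v_1)$};
\node[draw,circle,inner sep=2.5pt] (z) at (3.2,0) {$z$};
\node[draw,circle,inner sep=1.5pt] (v1) at (4.4,0) {$v_1$};
\node[draw,minimum width=1.5cm,minimum height=0.6cm] (R1) at (5.8,0) {$R(v_1)$};
\node[draw,circle,inner sep=1.5pt] (v2) at (7.2,0) {$v_2$};
\node[draw,minimum width=1.5cm,minimum height=0.6cm] (R2) at (8.6,0) {$R(v_2)$};
\draw[thick] (z) -- (v1);
\draw[thick] (z) to[bend left=40] (v2);
\draw[dashed] (v1) to[bend left=45] (L1.south);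
\draw[dashed] (v1) to[bend right=45] (R1.south);
\draw[dashed] (v2) to[bend left=35] (L2.south);
\draw[dashed] (v2) to[bend right=45] (R2.south);
\end{tikzpicture}
\caption{A core at $z$ with two children $v_1,v_2$, read from left to right. The boxes $L(v_i)$ and $R(v_i)$ consist of the blocks $T_d$ of the children $d$ of $v_i$; dashed arcs stand for the edges $v_id$. No descendant of $v_i$ lies between $z$ and $v_i$.}
\label{fig:core}
\end{figure}

\begin{lemma}\label{lem:core}
In an ordering that contains the core \eqref{eq:core}, every pair in a flag $(v_i,y)$ fails with probability at most $\frac14$.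
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:interval} with $I=T_y$. Between $z$ and $v_i$ lie only vertices of $T_{v_1},\dots,T_{v_{i-1}}$, so the parent pair does not fail. For $e=v_ic$, since $L(v_i)$ and $R(v_i)$ are on opposite sides of $v_i$, the block $T_y$ is between $v_i$ and $c$ only if $y$ and $c$ are assigned to the same box and $T_y$ is the closer block to $v_i$. This has probability $\frac12\cdot\frac12$.
\end{proof}

\begin{example}[height three]\label{ex:three}
Let $T$ have height at most $3$, with arbitrary degrees. A flag $(u,y)$ is empty unless $y$ has a child, so only $u$ of depth $0$ or $1$ matters. With probability $1-q$ use the block ordering with $x=\frac12$ at the root and $x=x_0$ elsewhere; with probability $q$ use the core at the root formed by all its children. Pairs in root flags fail with probability at most $\frac14+q$, pairs in flags at depth $1$ with probability at most $(1-q)x_0+\frac q4=x_0-q(x_0-\frac14)$, and middle pairs with probability at most $q$. For $q=\frac1{25}$ all three are below $x_0$ by a margin independent of $T$. The root has slack $x_0-\frac14$ and lends part of it to the next level.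
\end{example}

A tree without $T_{n,h}$ may have both large degrees and large height, so the two devices must be combined. We single out fewer than $n$ \emph{big} children at each vertex and create slack for their flags by negative correlation. The flags of the other, \emph{small}, children borrow slack from above through cores. Each loan loses a constant factor, so we need every chain of consecutive small steps to be short.

From now on $T$ is a tree that does not contain $T_{n,h}$ and is not a star, rooted at any vertex $r$, and
\[
a=\frac{50^{-(h-1)}}{20n}\le\frac1{40},\qquad q_j=50^{-j}\cdot\frac a{40}\quad(0\le j\le h-1).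
\]
The parameter $a$ is the strength of the correlation and $q_j$ is the probability of using a core $j$ small steps below a big vertex or the root. We shall use $an\le\frac1{20}$ and
\begin{equation}\label{eq:c}
\frac{a^2n}4=50^{-(h-1)}\frac a{80}=\frac{q_{h-1}}2=c .
\end{equation}

\subsection{Big and small children}

Define the \emph{rank} $\rho(v)$ recursively from the leaves: $\rho(v)$ is the largest $j\ge0$ such that $j=0$ or $v$ has at least $n$ children of rank at least $j-1$. A child $c$ of $v$ is \emph{big} if $\rho(c)\ge\rho(v)$ and \emph{small} otherwise. Put $\delta(v)=0$ if $v$ is the root or big, and $\delta(v)=\delta(p(v))+1$ if $v$ is small.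

\begin{lemma}\label{lem:rank}
Every vertex has at most $n-1$ big children, and $\delta(v)\le h-1$ for every $v$.
\end{lemma}

\begin{proof}
If $v$ had $n$ big children, then $j=\rho(v)+1$ would satisfy the condition defining $\rho(v)$, which is absurd. By induction on $j$, if $\rho(v)\ge j$ then $T_v$ contains a copy of $T_{n,j}$ rooted at $v$: for $j\ge1$, the vertex $v$ has $n$ children of rank at least $\rho(v)-1\ge j-1$. Since $T$ does not contain $T_{n,h}$, all ranks are at most $h-1$; this is the only use of the hypothesis. Finally $\delta(v)+\rho(v)\le h-1$ by induction on depth, because a small step raises $\delta$ by one and lowers $\rho$ by at least one.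
\end{proof}

\subsection{The local law}

At a vertex $u\ne r$ we now choose sides and orders for all children. The big children choose sides one after another, each leaning away from the side favored so far, and the small children lean away from the side favored by the big ones. This makes every big child negatively correlated with all its siblings, and we spend part of the gain on lowering its probability of being near. The price is a positive correlation among small children, of the smaller order $a^2n$.

Let $x_1=x_0-\frac a{20}$ and $\tau=x_1(1-x_1)$. Since $0.29\le x_0-\frac1{800}\le x_1<\frac12$, we have $\tau\ge0.29\cdot0.71>0.2$. Let $y_1,\dots,y_m$ be the big children of $u$, so $m\le n-1$, and let $\xi_i=\mathbf 1[y_i\text{ is near}]-x_1$. The \emph{local law} at $u$ is as follows.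
\begin{itemize}
\item Given the sides of $y_1,\dots,y_{j-1}$, the child $y_j$ is near with probability $x_1-a\sum_{i<j}\xi_i$.
\item Given the sides of all big children, the small children are near independently, each with probability $x_0-a\sum_{i\le m}\xi_i$.
\item Children that are not near are far. Independently, each child gets a uniform label in $[0,1]$, and on each side the children are ordered outward from $u$ by increasing label.
\end{itemize}
These probabilities lie in $(0,1)$ because $|\xi_i|\le1$ and $am\le\frac1{20}$. Thus $y$ is inside $c$ if they are on the same side and $y$ has the smaller label. Set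
\[
\beta_y=x_0-\frac a{20}\quad(y\text{ big}),\qquad\beta_y=x_0+\frac{a^2n}4\quad(y\text{ small}).
\]

\begin{lemma}\label{lem:local}
Under the local law at $u$, for every child $y$ and every child $c\ne y$, we have $\Pr(y\text{ is near})\le\beta_y$ and $\Pr(y\text{ is inside }c)\le\beta_y$.
\end{lemma}

\begin{proof}
\emph{Marginals.} The conditional expectation of $\xi_j$ given the earlier sides is $-a\sum_{i<j}\xi_i$, so $\mathbb E\xi_j=0$ for all $j$ by induction. Hence a big child is near with probability exactly $x_1$, a small child with probability exactly $x_0$, and $\operatorname{Var}\xi_i=\tau$. This proves the first bound.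

\emph{Covariances.} For $i<j$, conditioning on the sides of $y_1,\dots,y_{j-1}$ gives
\begin{equation}\label{eq:cov}
\operatorname{Cov}(\xi_i,\xi_j)=-a\,\mathbb E\Big[\xi_i\sum_{l<j}\xi_l\Big]=-a\Big(\tau+\sum_{l<j,\ l\ne i}\operatorname{Cov}(\xi_i,\xi_l)\Big).
\end{equation}
We claim that all these covariances lie in $[-2a\tau,-\frac12a\tau]$, by induction on the larger index $j$. The covariances on the right of \eqref{eq:cov} have both indices below $j$, so their sum has absolute value at most $2am\tau\le\frac\tau2$, and the left side lies in $[-\frac32a\tau,-\frac12a\tau]$. For a small child $c$ let $\xi_c=\mathbf 1[c\text{ is near}]-x_0$; its conditional expectation given the big sides is $-a\sum_{l\le m}\xi_l$. So $\operatorname{Cov}(\xi_i,\xi_c)$ is given by \eqref{eq:cov} with $j=m+1$, and the same estimate applies. Thus the covariance of a big child with any sibling is at most $-\frac12a\tau\le-0.1a$. Two small children $c,c'$ are independent given the big sides, so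
\[
\operatorname{Cov}(\xi_c,\xi_{c'})=a^2\operatorname{Var}\Big(\sum_{i\le m}\xi_i\Big)\le a^2m\tau\le\frac{a^2n}4 ,
\]
where we used that the covariances of the $\xi_i$ are negative and $\tau\le\frac14$.

\emph{Being inside.} Let $y,c$ be near with probabilities $p_y,p_c$ and let $C$ be the covariance of the two indicators. Both are near with probability $p_yp_c+C$ and both are far with probability $(1-p_y)(1-p_c)+C$. The labels contribute a factor $\frac12$, so
\[
\Pr(y\text{ is inside }c)=\tfrac12\big[p_yp_c+(1-p_y)(1-p_c)\big]+C .
\]
Let $s=\frac a{20}$. Then $(1-2x_0)s=(\sqrt2-1)s<0.021a$ and $s^2=\frac{a^2}{400}<0.001a$.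
\begin{itemize}
\item Both big: at most $b(x_0-s)-0.1a=x_0+(1-2x_0)s+s^2-0.1a\le x_0-\frac a{20}$.
\item One big, one small, in either role: the bracket is $(x_0-s)x_0+(1-x_0+s)(1-x_0)=2b(x_0)+(1-2x_0)s$, so the probability is at most $x_0+\frac12(1-2x_0)s-0.1a\le x_0-\frac a{20}$.
\item Both small: at most $b(x_0)+\frac{a^2n}4=x_0+\frac{a^2n}4$.
\end{itemize}
In each case the bound is at most $\beta_y$.
\end{proof}

At the root, the local law sends the children left or right independently with probability $\frac12$ and orders them by labels as above, so $y$ is inside $c$ with probability $\frac14$.

\subsection{Modes and the random ordering}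

A core at $z$ containing $v$ helps the flags $(v,y)$ and may ruin the flag $(z,v)$. We therefore want to use it with a probability that depends on $\delta(v)$. We also want never to use it on two consecutive edges, since \eqref{eq:core} needs each $T_d$ to be an interval; consecutive big vertices have the same $\delta$, so we bring in the parity of the depth.

Choose a \emph{mode} at random: mode $(\sigma,j)$ with probability $q_j$, for $\sigma\in\{0,1\}$ and $0\le j\le h-1$, and the \emph{standard} mode otherwise. The nonstandard modes have total probability
\[
2\sum_jq_j\le\frac{100}{49}\,q_0<\frac a{19}<0.01 .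
\]
In mode $(\sigma,j)$ the edge $p(v)v$ is \emph{crossed} if $\operatorname{depth}(v)\equiv\sigma\pmod2$ and $\delta(v)=j$; in the standard mode no edge is crossed. Because $\delta(v)\le h-1$, the edge $p(v)v$ is crossed with probability exactly $q_{\delta(v)}$, and two edges $p(u)u$, $uy$ are never both crossed.

Sample the local law at every vertex, for all of its children, independently of the mode and of each other. For each $z$ that is the root or has $p(z)z$ not crossed, we arrange $T_z$ recursively as an interval, given the side on which $p(z)$ will lie. Let $v_1,\dots,v_m$ be the children $v$ of $z$ with $zv$ crossed, and call the other children \emph{ordinary}. Form the core \eqref{eq:core} with fresh independent randomness; if $m=0$ it is just $z$. The edges $v_id$ are not crossed, so the recursion arranges each block $T_d$, with $v_i$ to its right if $d$ is in $L(v_i)$ and to its left if $d$ is in $R(v_i)$. On the two sides of the core, place the recursively arranged blocks $T_c$ of the ordinary children, with the sides and the order that the local law at $z$ assigns to them; its outcome for $v_1,\dots,v_m$ is ignored. In the standard mode the result is a block ordering.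

\begin{lemma}\label{lem:modes}
Fix a mode and a pair $\{e,f\}$ in a flag $(u,y)$ with $u\ne r$. If $p(u)u$ is crossed, the pair fails with conditional probability at most $\frac14$. If neither $p(u)u$ nor $uy$ is crossed, it fails with conditional probability at most $\beta_y$.
\end{lemma}

\begin{proof}
If $p(u)u$ is crossed, then $p(u)$ is the root or its parent edge is not crossed, so $u$ is one of the $v_i$ in the core at $p(u)$, and Lemma~\ref{lem:core} applies. Suppose neither edge is crossed. Then $T_u$ is an interval, and $T_y$ is an interval outside the core at $u$; use Lemma~\ref{lem:interval} with $I=T_y$. If $e=p(u)u$, then $p(u)$ is outside $T_u$, and the pair fails only if $y$ is near. If $e=uc$ with $c$ ordinary, it fails only if $y$ is inside $c$. If $e=uc$ with $uc$ crossed, both ends of $e$ lie in the core, an interval disjoint from $T_y$, and the pair does not fail. The local law at $u$ is independent of the mode, so Lemma~\ref{lem:local} gives the bound $\beta_y$.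
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
A star has $\pi_f=0$. For other $T$ we show that every pair fails with probability at most $x_0-c$ in the ordering above. By Lemma~\ref{lem:pairs} there are four kinds of pairs. Note $c\le\frac1{3200}$, so $x_0-c>0.29$.

\emph{Middle pairs and root flags.} In the standard mode, by Lemma~\ref{lem:block}, middle pairs do not fail and pairs in root flags, which are sibling pairs, fail with probability $\frac14$. So the failure probabilities are below $0.01$ and $0.26$.

\emph{Flags $(u,y)$ with $u\ne r$.} The events ``$uy$ is crossed'' and ``$p(u)u$ is crossed'' are disjoint, with probabilities $q_{\delta(y)}$ and $q_{\delta(u)}$. Bounding the failure probability by $1$ on the first event and using Lemma~\ref{lem:modes} otherwise, a pair in the flag fails with probability at most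
\begin{equation}\label{eq:total}
q_{\delta(y)}+\tfrac14q_{\delta(u)}+\big(1-q_{\delta(y)}-q_{\delta(u)}\big)\beta_y\ \le\ \beta_y+q_{\delta(y)}-q_{\delta(u)}\big(\beta_y-\tfrac14\big).
\end{equation}

If $y$ is big, then $\delta(y)=0$ and $\beta_y=x_1\ge\frac14$, so \eqref{eq:total} is at most $\beta_y+q_0=x_0-\frac a{20}+\frac a{40}=x_0-\frac a{40}$, which is at most $x_0-c$ since $c\le\frac a{80}$ by \eqref{eq:c}. Half of the slack created by the local law pays for crossing $uy$.

If $y$ is small, then $\delta(y)=j\ge1$ and $\delta(u)=j-1$. Since $\beta_y-\frac14\ge x_0-\frac14>\frac1{25}$ and $q_{j-1}=50q_j$, crossing $p(u)u$ gains more than $2q_j$. One $q_j$ pays for crossing $uy$, and the other covers the positive correlation: by $j\le h-1$ and \eqref{eq:c}, the bound \eqref{eq:total} is at most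
\[
x_0+\frac{a^2n}4+q_j-2q_j\le x_0+c-q_{h-1}=x_0-c .
\]
This inequality is what fixes the size of $a$.

By Lemma~\ref{lem:lp}(b), and since $\sqrt2\,c\le1$,
\[
\pi_f(T)\le\frac1{\lambda+c}=\frac{\sqrt2}{1+\sqrt2\,c}=\sqrt2-\frac{2c}{1+\sqrt2\,c}\le\sqrt2-c .\qedhere
\]
\end{proof}

\section{Classes of trees with supremum $\sqrt2$}\label{sec:class}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Suppose every $T_{n,h}$ is a subgraph of a member of $\mathcal C$. By Lemma~\ref{lem:lp}(d) and Theorem~\ref{thm:lower}, the supremum over $\mathcal C$ is at least $\sqrt2-2\eta$ for all $n\ge2$ and $k\ge1$, hence at least $\sqrt2$; by Theorem~\ref{thm:main} it equals $\sqrt2$. Suppose instead that some $T_{n,h}$ is a subgraph of no member. Since $T_{n,h}\subseteq T_{n',h'}$ for $n\le n'$ and $h\le h'$, we may take $n\ge2$ and $h\ge1$, and Theorem~\ref{thm:stab} bounds the supremum by $\sqrt2-c<\sqrt2$.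

A tree of maximum degree at most $\Delta$ does not contain $T_{\Delta+1,1}=K_{1,\Delta+1}$. Distances in a subtree of a tree equal distances in the tree, so a tree of diameter less than $2h$ does not contain $T_{2,h}$, whose diameter is $2h$. This gives the statement on bounded degree and bounded diameter.

In the two-sided estimate, the upper bound is Theorem~\ref{thm:lower}. For the lower bound, $T_{n,k+2}$ has maximum degree $n+1$, so it does not contain $T_{n+1,2}$, whose vertices of depth $1$ have degree $n+2$; Theorem~\ref{thm:stab} with parameters $n+1$ and $2$ gives $c=\frac1{1600\cdot2500\,(n+1)}$. Also $T_{n,k+2}$ has diameter $2(k+2)$, so it does not contain $T_{2,k+3}$, of diameter $2(k+3)$; Theorem~\ref{thm:stab} with parameters $2$ and $k+3$ gives $c=\frac1{3200\cdot2500^{k+2}}$.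
\end{proof}

\begin{thebibliography}{9}

\bibitem{LW}
Sarah J. Loeb and Douglas B. West,
\emph{Fractional and Circular Separation Dimension of Graphs},
arXiv:1609.01612 (2016).

\end{thebibliography}
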